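\title{Euler angles and a faithful model of the quantum permutation group on four points}

\begin{abstract}
Two projections $p,q$ with no relation between them give a $4\times4$ magic unitary $R$, and the product of magic unitaries gives its powers $R^{\odot n}$. We answer a question of Faro{\ss} and Weber: a noncommutative polynomial that vanishes on $R^{\odot n}$ but not on $R^{\odot(n+1)}$ exists for $n=1,2$ and for no $n\ge3$. For $n\ge3$ the entries of $R^{\odot n}$ generate a faithful copy of the universal $C^*$-algebra $C(S_4^+)$ of a $4\times4$ magic unitary, while $R$ and $R^{\odot2}$ are each universal for one additional linear relation. After a Fourier transform and a twist by Pauli matrices, a magic unitary becomes a family of rotations in $SO(3)$, the matrix $R^{\odot n}$ becomes a product of $n$ rotations about two alternating axes, and three such rotations fill $SO(3)$.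
\end{abstract}

\section{The question and the result}\label{sec:intro}

A matrix $M=(M_{gh})\in M_N(B)$ over a unital $C^*$-algebra $B$ is a \emph{magic unitary} if its entries are projections, $M_{gh}^2=M_{gh}^*=M_{gh}$, and every row and every column sums to $1$. For $B=\mathbb C$ the entries are $0$ or $1$ and $M$ is a permutation matrix, so a magic unitary is a permutation matrix whose entries need not commute. The entries of one row, or of one column, are mutually orthogonal: if projections $e_1,\dots,e_N$ sum to $1$, then $e_1=e_1(\sum_ke_k)e_1$ gives $\sum_{k\ne1}(e_ke_1)^*(e_ke_1)=0$, hence $e_ke_1=0$ for $k\neq1$.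

From now on $N=4$. Let $C(S_4^+)$ be the universal unital $C^*$-algebra generated by the entries of a $4\times4$ magic unitary $u$: for every $4\times4$ magic unitary $M$ over $B$ there is a unital $*$-homomorphism $C(S_4^+)\to B$ with $u_{gh}\mapsto M_{gh}$. This is the algebra of the quantum permutation group $S_4^+$ on four points. Write $C^*(M)$ for the $C^*$-algebra generated by the entries of $M$; it contains $1$ and is a quotient of $C(S_4^+)$. A definition by generators and relations does not tell us when an element is zero, so one looks for an explicit $M$ for which the quotient map $C(S_4^+)\to C^*(M)$ is an isomorphism.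

Magic unitaries can be multiplied. For square matrices $M_1$ over $B_1$ and $M_2$ over $B_2$ of the same size let
\[
(M_1\odot M_2)_{gh}=\sum_k(M_1)_{gk}\otimes(M_2)_{kh}\in B_1\otimes B_2 .
\]
Over $\mathbb C$ this is the matrix product. If $M_1,M_2$ are magic unitaries, then so is $M_1\odot M_2$: each entry is a sum of projections that are mutually orthogonal, because the $(M_1)_{gk}$ are, and rows and columns sum to $1\otimes1$. The product $\odot$ is associative, it is compatible with homomorphisms, $(\theta_1\otimes\theta_2)(M_1\odot M_2)=\theta_1(M_1)\odot\theta_2(M_2)$, and a matrix $D$ with entries in $\mathbb C$ can be moved across it: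
\begin{equation}\label{eq:scalar}
(M_1D)\odot M_2=M_1\odot(DM_2),\quad D(M_1\odot M_2)=(DM_1)\odot M_2,\quad(M_1\odot M_2)D=M_1\odot(M_2D).
\end{equation}
Tensor products of $C^*$-algebras are minimal throughout; we use that a tensor product of $*$-homomorphisms extends to a $*$-homomorphism of minimal tensor products, and that $*$-homomorphisms are contractive.

Let $A=C^*(\mathbb Z_2*\mathbb Z_2)$ be the universal unital $C^*$-algebra generated by two projections $p,q$, and let
\[
R=\begin{pmatrix}p&0&1-p&0\\1-p&0&p&0\\0&q&0&1-q\\0&1-q&0&q\end{pmatrix}\in M_4(A),\qquad R^{\odot n}=\underbrace{R\odot\cdots\odot R}_{n}\in M_4(A^{\otimes n}).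
\]
The matrix $R$ arises from the block diagonal magic unitary with blocks $\left(\begin{smallmatrix}p&1-p\\1-p&p\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}q&1-q\\1-q&q\end{smallmatrix}\right)$ by interchanging the second and third columns. The powers of a block diagonal matrix stay block diagonal; the interchange makes consecutive factors mix the two blocks.

Let $\mathbb C\langle X\rangle$ be the free unital algebra in the sixteen variables $x_{gh}$, $1\le g,h\le4$, and write $P(M)$ for the result of substituting $x_{gh}\mapsto M_{gh}$ in $P\in\mathbb C\langle X\rangle$. The following question comes from Faro{\ss} and Weber \cite{FW}.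

\medskip
\noindent\textbf{Question.} \emph{Is there, for every $n\ge1$, a polynomial $P_n\in\mathbb C\langle X\rangle$ with $P_n(R^{\odot n})=0$ and $P_n(R^{\odot(n+1)})\ne0$?}
\medskip

Such a $P_n$ is a relation among the entries of $R^{\odot n}$ that fails in another magic unitary, so it certifies that $C(S_4^+)\to C^*(R^{\odot n})$ is not injective. The element $P(R^{\odot n})$ lies in the algebraic tensor power of $A$, so the question does not depend on the choice of the $C^*$-tensor norm. For $n=1,2$ such polynomials are known, for example $x_{12}$ and $x_{12}x_{24}$; we check both in Section~\ref{sec:classical}. One might expect the list to continue. Two rank-one projections in $M_2(\mathbb C)$ at an angle in $(0,\pi/2)$ give an irreducible representation of $A$, so $A^{\otimes n}$ has irreducible representations of dimension $2^n$ depending on $n$ angles, and each new factor seems to leave more room for the entries. The list nevertheless stops at $n=2$.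

For a $4\times4$ matrix $M$ put
\[
S(M)=M_{11}+M_{13}+M_{21}+M_{23}.
\]
Let $\lambda\in\mathbb R$ and let $M_0$ be a magic unitary with $S(M_0)=\lambda$. We say that $C^*(M_0)$ is \emph{universal for magic unitaries with $S=\lambda$} if for every magic unitary $M$ with $S(M)=\lambda$ there is a unital $*$-homomorphism $C^*(M_0)\to C^*(M)$ with $(M_0)_{gh}\mapsto M_{gh}$.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] Let $n\ge3$. For every $P\in\mathbb C\langle X\rangle$ and every $4\times4$ magic unitary $M$ over a unital $C^*$-algebra, $\|P(M)\|\le\|P(R^{\odot n})\|$. In particular $P(R^{\odot n})=0$ implies $P(R^{\odot(n+1)})=0$, so no $P_n$ exists. Moreover $u_{gh}\mapsto(R^{\odot n})_{gh}$ defines an isomorphism $C(S_4^+)\to C^*(R^{\odot n})$.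
\item[(b)] $S(R^{\odot2})=1$, and $\|P(M)\|\le\|P(R^{\odot2})\|$ for all $P$ and all magic unitaries $M$ with $S(M)=1$. So $C^*(R^{\odot2})$ is universal for magic unitaries with $S=1$.
\item[(c)] $S(R)=2$, and $A=C^*(R)$ is universal for magic unitaries with $S=2$.
\item[(d)] The polynomials $P_1=x_{11}+x_{12}+x_{21}+x_{22}-1$ and $P_2=x_{11}+x_{13}+x_{21}+x_{23}-1$ satisfy $P_n(R^{\odot n})=0\ne P_n(R^{\odot(n+1)})$ for $n=1,2$.
\end{itemize}
\end{theorem}

Thus $P_n$ exists exactly for $n\in\{1,2\}$, where it can be chosen affine-linear. The proof rests on the fact that a $4\times4$ magic unitary is a twisted $SO(3)$-matrix; compare the isomorphism $S_4^+\cong SO_{-1}(3)$ of Banica and Bichon. Everything we need of this correspondence is proved below. We attach to each rotation $\gamma\in SO(3)$ a $3\times3$ matrix $V(\gamma)$ over $M_4(\mathbb C)$ and prove two inequalities. Every magic unitary is bounded by the family $V(\gamma)$, $\gamma\in SO(3)$ (Section~\ref{sec:twist}), and $V(\gamma)$ is bounded by $R^{\odot n}$ when $\gamma$ is a product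 of $n\ge2$ rotations from a certain circle (Section~\ref{sec:lower}). Euler angles show that $n=3$ reaches every $\gamma$ (Section~\ref{sec:euler}).

\section{The commutative shadow: products of permutations}\label{sec:classical}

The reason for the number three is already visible in the symmetric group $S_4$, viewed as the group of $4\times4$ permutation matrices. A character of $A$ is a choice of values $p,q\in\{0,1\}$, and it sends $R$ to a permutation matrix; let $\Sigma\subset S_4$ be the set of these four matrices. The characters of $A^{\otimes n}$ are the tensor products of $n$ characters of $A$, and they send $R^{\odot n}$ to the elements of the product set $\Sigma^n$.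

\begin{proposition}\label{prop:classical}
$\Sigma=\{\pi\in S_4:S(\pi)=2\}$, $\Sigma^2=\{\pi\in S_4:S(\pi)=1\}$, and $\Sigma^n=S_4$ for $n\ge3$.
\end{proposition}

\begin{proof}
Let $L=\{e,(12),(34),(12)(34)\}$, $\rho=(23)$ and $L'=\rho L\rho=\{e,(13),(24),(13)(24)\}$. The block description of $R$ says $\Sigma=L\rho$, hence $\Sigma^2=LL'$ and $\Sigma^3=LL'L\rho$.

If $\pi$ has its ones at the places $(g,\pi(g))$, then $S(\pi)=|\pi(\{1,2\})\cap\{1,3\}|$. The values $2$ and $0$ are taken four times each, so the value $1$ is taken sixteen times. On the four elements of $\Sigma$ we have $S=2$, because $S(R)=p+(1-p)+(1-p)+p=2$. Left multiplication by $L$ preserves the set of rows $\{1,2\}$ and right multiplication by $L'$ preserves the set of columns $\{1,3\}$, so $S=S(e)=1$ on $LL'$; and $|LL'|=16$ since $L\cap L'=\{e\}$.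

The set $LL'L$ contains $L$, $L(13)L$ and $L(13)(24)$. These are disjoint, because the function $\pi_{11}+\pi_{12}+\pi_{21}+\pi_{22}$ is invariant under $L$ on both sides and equals $2,1,0$ at $e,(13),(13)(24)$. The group $(13)L(13)=\{e,(23),(14),(14)(23)\}$ meets $L$ only in $e$, so $|L(13)L|=16$. The count $4+16+4=24$ gives $LL'L=S_4$, hence $\Sigma^3=S_4$ and $\Sigma^n\supseteq\Sigma^3\rho^{n-3}=S_4$ for $n>3$.
\end{proof}

The known examples can now be checked. We have $R_{12}=0$ and $(R^{\odot2})_{12}=(1-p)\otimes q\ne0$. Also $(R^{\odot2})_{24}=p\otimes(1-q)$, so $x_{12}x_{24}$ vanishes on $R^{\odot2}$; it does not vanish on $R^{\odot3}$, since $\Sigma^3$ contains a permutation matrix with ones at $(1,2)$ and $(2,4)$.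

For $n\ge3$ the proposition shows that a polynomial vanishing on $R^{\odot n}$ vanishes on all permutation matrices, hence on all magic unitaries over commutative $C^*$-algebras, where characters separate points. This does not answer the question, since a polynomial such as a commutator $x_{11}x_{32}-x_{32}x_{11}$ vanishes on every permutation matrix and not on $R$. But it is the pattern of the proof. The groups $L$ and $L'$ are the stabilizers in $S_4$ of the functions $(1,1,-1,-1)$ and $(1,-1,1,-1)$ on $\{1,2,3,4\}$, and $\rho$ interchanges these two functions. In the noncommutative setting $S_4$ will be replaced by $SO(3)$, the groups $L,L'$ by the stabilizers of two orthogonal axes, and $S_4=LL'L$ by the decomposition into Euler angles.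

\section{Fourier coordinates}\label{sec:fourier}

The row and column sums of a magic unitary say that it fixes the constant vector, so the information sits in a $3\times3$ block. We choose the basis of the complement in which the relations $M_{gh}^2=M_{gh}$ take their simplest form. Let
\[
\chi_0=(1,1,1,1),\quad\chi_1=(1,1,-1,-1),\quad\chi_2=(1,-1,1,-1),\quad\chi_3=(1,-1,-1,1)
\]
as functions on $\{1,2,3,4\}$. They satisfy $\sum_g\chi_i(g)\chi_j(g)=4\delta_{ij}$, and under pointwise multiplication $\chi_i^2=\chi_0$ and $\chi_i\chi_{i'}=\chi_{i''}$ whenever $\{i,i',i''\}=\{1,2,3\}$. Let $F$ be the real orthogonal matrix with columns $\frac12\chi_0,\dots,\frac12\chi_3$. For a magic unitary $M\in M_4(B)$ the matrix $F^\top MF$ has entries $\frac14\sum_{g,h}\chi_i(g)M_{gh}\chi_j(h)$. For $j=0$ this is $\frac14\sum_g\chi_i(g)=\delta_{i0}$ by the row sums, and for $i=0$ it is $\delta_{0j}$ by the column sums. Hence $F^\top MF=1\oplus a(M)$, where $a=a(M)\in M_3(B)$ has the self-adjoint entries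
\[
a_{ij}=\tfrac14\sum_{g,h}\chi_i(g)M_{gh}\chi_j(h)\qquad(1\le i,j\le3),
\]
and conversely
\begin{equation}\label{eq:inverse}
M_{gh}=\tfrac14\Big(1+\sum_{i,j=1}^3\chi_i(g)\chi_j(h)\,a_{ij}\Big).
\end{equation}
For $P\in\mathbb C\langle X\rangle$ let $Q_P$ be the polynomial in the free algebra $\mathbb C\langle y_{ij}:1\le i,j\le3\rangle$ obtained from $P$ by substituting $x_{gh}\mapsto\frac14(1+\sum_{i,j}\chi_i(g)\chi_j(h)y_{ij})$. Then $P(M)=Q_P(a(M))$. We have $a(M^\top)=a(M)^\top$, and inserting $FF^\top=1$ and using \eqref{eq:scalar} gives $F^\top(M_1\odot M_2)F=(F^\top M_1F)\odot(F^\top M_2F)$, that is,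
\begin{equation}\label{eq:mult}
a(M_1\odot M_2)=a(M_1)\odot a(M_2).
\end{equation}
Write $\chi_1=2\cdot1_{\{1,2\}}-1$ and $\chi_2=2\cdot1_{\{1,3\}}-1$. Two full rows, or two full columns, sum to $2$ and the whole matrix sums to $4$, so $a_{12}=\frac14(4S(M)-4-4+4)$, and likewise for $a_{11}$:
\begin{equation}\label{eq:linear}
a_{12}(M)=S(M)-1=P_2(M),\qquad a_{11}(M)=M_{11}+M_{12}+M_{21}+M_{22}-1=P_1(M).
\end{equation}

\begin{lemma}\label{lem:relations}
Let $M$ be a $4\times4$ magic unitary and $a=a(M)$. For $\{i,i',i''\}=\{j,j',j''\}=\{1,2,3\}$,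
\begin{align}
&\textstyle\sum_ka_{kj}^2=1,\qquad\sum_ka_{kj}a_{kj'}=0,\label{eq:orth}\\
&a_{ij}a_{i'j}=-a_{i'j}a_{ij},\qquad a_{ij}a_{ij'}=-a_{ij'}a_{ij},\qquad a_{ij}a_{i'j'}=a_{i'j'}a_{ij},\label{eq:signs}\\
&a_{ij}a_{i'j'}+a_{i'j}a_{ij'}=a_{i''j''}.\label{eq:perm}
\end{align}
\end{lemma}

So two different entries of $a$ anticommute if they lie in one row or one column, and commute otherwise.

\begin{proof}
For $f:\{1,2,3,4\}\to\mathbb C$ let $Mf$ be the $B$-valued function $(Mf)(g)=\sum_hM_{gh}f(h)$. The projections in a row are mutually orthogonal, so $M(ff')=(Mf)(Mf')$ pointwise, and $M\chi_0=1$. By \eqref{eq:inverse}, $M\chi_j=\sum_{i=1}^3\chi_ia_{ij}$ for $j=1,2,3$. Therefore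
\[
M(\chi_j\chi_l)=(M\chi_j)(M\chi_l)=\chi_0\sum_ka_{kj}a_{kl}+\sum_{i''=1}^3\chi_{i''}\,(a_{ij}a_{i'l}+a_{i'j}a_{il}),
\]
where $\{i,i'\}$ is the complement of $i''$. A $B$-valued function has unique coefficients with respect to $\chi_0,\dots,\chi_3$. For $l=j$ the left side is $\chi_0$, which gives the first relations in \eqref{eq:orth} and \eqref{eq:signs}. For $l=j'$ the left side is $M\chi_{j''}=\sum_{i''}\chi_{i''}a_{i''j''}$, which gives the second relation in \eqref{eq:orth} and \eqref{eq:perm}. The matrix $M^\top$ is magic as well, so these relations hold for $a^\top$. This gives the second relation in \eqref{eq:signs} and, after renaming the indices, $a_{ij}a_{i'j'}+a_{ij'}a_{i'j}=a_{i''j''}$. Comparison with \eqref{eq:perm} yields $a_{i'j}a_{ij'}=a_{ij'}a_{i'j}$, which is the third relation in \eqref{eq:signs}.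
\end{proof}

We compute $a(R)$. Put $s=2p-1$ and $t=2q-1$. Then $A$ is the universal unital $C^*$-algebra generated by two self-adjoint unitaries $s,t$. Let
\[
c=\tfrac12(s+t)=p+q-1,\qquad d=\tfrac12(s-t)=p-q .
\]
Reading off the rows of $R$,
\[
R\chi_1=(s,-s,t,-t)=c\chi_2+d\chi_3,\qquad R\chi_2=\chi_1,\qquad R\chi_3=(s,-s,-t,t)=d\chi_2+c\chi_3 .
\]
The coefficients of $R\chi_j$ form the $j$th column of $a(R)$, so with \eqref{eq:mult}
\begin{equation}\label{eq:T}
T:=a(R)=\begin{pmatrix}0&1&0\\c&0&d\\d&0&c\end{pmatrix},\qquad a(R^{\odot n})=T^{\odot n}.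
\end{equation}
From $s^2=t^2=1$ we get $c^2+d^2=1$ and $cd=-dc$: the pair $(c,d)$ is an anticommuting cosine and sine.

\section{The Pauli twist: every magic unitary is bounded by rotations}\label{sec:twist}

A real matrix $\gamma\in SO(3)$ has orthonormal columns and equals its own matrix of cofactors. Relations \eqref{eq:orth} and \eqref{eq:perm} say the same about $a$, except for a plus sign where a $2\times2$ determinant has a minus sign, and except that the entries do not commute. Both defects disappear if we tensor $a_{ij}$ with a matrix $w_{ij}$ having the sign pattern \eqref{eq:signs}. Recall the Pauli matrices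
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_2=\begin{pmatrix}0&-\mathrm i\\\mathrm i&0\end{pmatrix},\qquad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
They are self-adjoint unitaries of trace $0$ and determinant $-1$, and $\sigma_i\sigma_{i'}=\mathrm i\sigma_{i''}=-\sigma_{i'}\sigma_i$ for every cyclic permutation $(i,i',i'')$ of $(1,2,3)$. Put
\[
w_{ij}=-\sigma_i\otimes\sigma_j\in M_2\otimes M_2,\qquad V_{ij}(\gamma)=\gamma_{ij}w_{ij}\quad(\gamma\in SO(3)).
\]
Two different $w$'s in one row or column anticommute in exactly one leg, so they anticommute; in different rows and columns they anticommute in both legs, so they commute. To undo the twist we use the unit vector $\Omega=\frac1{\sqrt2}(e_1\otimes e_2-e_2\otimes e_1)$. It spans the antisymmetric tensors, so $(Z\otimes Z)\Omega=\det(Z)\,\Omega$ for $Z\in M_2$, and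
\begin{equation}\label{eq:singlet}
(\sigma_k\otimes\sigma_k)\Omega=-\Omega\qquad(k=1,2,3).
\end{equation}

Recall that the joint spectrum of commuting self-adjoint elements $b_{ij}$ of a nonzero unital $C^*$-algebra is the compact set $Y$ of real matrices $(\omega(b_{ij}))$, where $\omega$ runs over the characters of $C^*(1,b_{ij})$, and that by Gelfand's theorem $C^*(1,b_{ij})\cong C(Y)$ with $b_{ij}$ corresponding to the coordinate function $\gamma\mapsto\gamma_{ij}$.

\begin{example}\label{ex:transposition}
Let $M$ be the permutation matrix of $(12)$. Then $M\chi_1=\chi_1$, $M\chi_2=-\chi_3$, $M\chi_3=-\chi_2$, so the nonzero entries of $a$ are $a_{11}=1$ and $a_{23}=a_{32}=-1$, and $\det a=-1$. The twisted entries are $b_{11}=w_{11}$, $b_{23}=-w_{23}$, $b_{32}=-w_{32}$. They commute, and $b_{23}b_{32}=\mathrm i\sigma_1\otimes(-\mathrm i\sigma_1)=-b_{11}$. All three have trace $0$, so each joint eigenprojection $\frac14(1\pm b_{23})(1\pm b_{32})$ has trace $1$. The joint spectrum consists of the four matrices with nonzero entries $\gamma_{23}=\pm1$,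 $\gamma_{32}=\pm1$, $\gamma_{11}=-\gamma_{23}\gamma_{32}$, each of determinant $\gamma_{11}^2=1$. The twist has turned a reflection into rotations, at the price of an ambiguity of signs; this ambiguity returns in Section~\ref{sec:lower}.
\end{example}

\begin{proposition}\label{prop:upper}
Let $M\in M_4(B)$ be a magic unitary, $B\ne0$, and $a=a(M)$. The elements $b_{ij}=a_{ij}\otimes w_{ij}\in B\otimes M_2\otimes M_2$ are self-adjoint and commute, their joint spectrum $Y$ is contained in $SO(3)$, and for all $Q\in\mathbb C\langle y_{ij}\rangle$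
\[
\|Q(a)\|\le\sup_{\gamma\in Y}\|Q(V(\gamma))\|.
\]
\end{proposition}

\begin{proof}
For each pair of places, the two $a$'s and the two $w$'s either both commute or both anticommute, by \eqref{eq:signs}; so the $b$'s commute. By \eqref{eq:orth},
\[
\sum_kb_{kj}b_{kl}=\sum_ka_{kj}a_{kl}\otimes1\otimes\sigma_j\sigma_l=\delta_{jl}.
\]
For cyclic $(i,i',i'')$ and $(j,j',j'')$, the relation $\sigma_{i'}\sigma_i=-\sigma_i\sigma_{i'}$ and \eqref{eq:perm} give
\[
b_{ij}b_{i'j'}-b_{i'j}b_{ij'}=(a_{ij}a_{i'j'}+a_{i'j}a_{ij'})\otimes\sigma_i\sigma_{i'}\otimes\sigma_j\sigma_{j'}=a_{i''j''}\otimes\mathrm i\sigma_{i''}\otimes\mathrm i\sigma_{j''}=b_{i''j''};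
\]
the last step is where the minus sign in $w_{ij}$ is needed. With cyclic indices, $\gamma_{ij}\gamma_{i'j'}-\gamma_{i'j}\gamma_{ij'}$ is the signed cofactor of $\gamma_{i''j''}$. Hence each $\gamma\in Y$ is a real orthogonal matrix equal to its cofactor matrix, and expansion along the first column gives $\det\gamma=\sum_k\gamma_{k1}^2=1$. So $Y\subset SO(3)$.

To recover $a$ from $b$ we twist a second time. Let $\rho:C(Y)\to B\otimes M_2\otimes M_2$ be the unital $*$-homomorphism sending the coordinate functions to the $b_{ij}$, and let $\tilde a_{ij}=b_{ij}\otimes w_{ij}$. Under the unital $*$-homomorphism $\rho\otimes\mathrm{id}$ on $C(Y)\otimes M_2\otimes M_2=C(Y,M_2\otimes M_2)$, the function $\gamma\mapsto V_{ij}(\gamma)$ goes to $\tilde a_{ij}$. So $\gamma\mapsto Q(V(\gamma))$ goes to $Q(\tilde a)$, and $\|Q(\tilde a)\|\le\sup_{\gamma\in Y}\|Q(V(\gamma))\|$.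

Represent $B$ faithfully and unitally on a Hilbert space $\mathcal H$. Then $\tilde a_{ij}=a_{ij}\otimes\sigma_i\otimes\sigma_j\otimes\sigma_i\otimes\sigma_j$ acts on $\mathcal H\otimes(\mathbb C^2)^{\otimes4}$. Let $J\xi=\xi\otimes\Omega_{13}\otimes\Omega_{24}$, where $\Omega_{13}$ occupies the first and third $\mathbb C^2$ legs and $\Omega_{24}$ the second and fourth. Then $J$ is an isometry, and \eqref{eq:singlet}, applied twice, gives $\tilde a_{ij}J=Ja_{ij}$. Hence $Q(\tilde a)J=JQ(a)$ and $\|Q(a)\|\le\|Q(\tilde a)\|$.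
\end{proof}

The size four enters here: the multiplication table of $\chi_1,\chi_2,\chi_3$ in Lemma~\ref{lem:relations} is, up to scalars, that of $\sigma_1,\sigma_2,\sigma_3$.

\section{Rotations inside the powers of $R$}\label{sec:lower}

We now ask for which $\gamma$ the matrix $V(\gamma)$ is in turn bounded by $T^{\odot n}$. Since $T_{12}=1$, the candidates for $n=1$ are the rotations with $\gamma_{12}=1$. These form a circle (see the proof of Lemma~\ref{lem:euler}), parametrized by
\[
\gamma(\varphi)=\begin{pmatrix}0&1&0\\\cos\varphi&0&\sin\varphi\\\sin\varphi&0&-\cos\varphi\end{pmatrix}\in SO(3),\qquad\varphi\in\mathbb R .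
\]
There is an obstacle: $V_{12}(\gamma(\varphi))=w_{12}$ has the eigenvalue $-1$ as well as $1$, so $Q=y_{12}-1$ vanishes on $T$ and not on $V(\gamma(\varphi))$. The next lemma shows that the discrepancy is exactly the sign matrix $D=\mathrm{diag}(-1,1,-1)$.

\begin{lemma}\label{lem:onefactor}
There is an orthogonal decomposition $\mathbb C^2\otimes\mathbb C^2=\mathcal H_0\oplus\mathcal H_1$, and for each $\varphi$ there are unital $*$-representations $\pi_{\varphi,\varepsilon}$ of $A$ on $\mathcal H_\varepsilon$, such that all entries of $V(\gamma(\varphi))$ preserve $\mathcal H_0$ and $\mathcal H_1$, and $V(\gamma(\varphi))$ restricts to $\pi_{\varphi,\varepsilon}(D^\varepsilon T)$ on $\mathcal H_\varepsilon$.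
\end{lemma}

\begin{proof}
Let $Z=w_{12}$, $C=w_{21}$, $E=w_{23}$. These are self-adjoint unitaries, $Z$ commutes with $C$ and $E$, and $CE=-EC$. Moreover
\[
ZC=\mathrm i\sigma_3\otimes(-\mathrm i\sigma_3)=-w_{33},\qquad ZE=\mathrm i\sigma_3\otimes\mathrm i\sigma_1=w_{31},
\]
so that
\[
V(\gamma(\varphi))=\begin{pmatrix}0&Z&0\\\cos\varphi\,C&0&\sin\varphi\,E\\\sin\varphi\,ZE&0&\cos\varphi\,ZC\end{pmatrix}.
\]
Let $\mathcal H_\varepsilon$ be the eigenspace of $Z$ for $(-1)^\varepsilon$; it is preserved by $Z$, $C$, $E$. Since $C$ and $E$ anticommute, $(\cos\varphi\,C\pm\sin\varphi\,E)^2=1$. So $s\mapsto\cos\varphi\,C+\sin\varphi\,E$, $t\mapsto\cos\varphi\,C-\sin\varphi\,E$ defines a representation $\pi_{\varphi,\varepsilon}$ of $A$ on $\mathcal H_\varepsilon$, with $c\mapsto\cos\varphi\,C$ and $d\mapsto\sin\varphi\,E$. On $\mathcal H_0$, where $Z=1$, the displayed matrix is $\pi_{\varphi,0}(T)$. On $\mathcal H_1$, where $Z=-1$, it is $\pi_{\varphi,1}(T)$ with the first and third rows negated, that is, $\pi_{\varphi,1}(DT)$.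
\end{proof}

A single factor $DT$ is not an image of $T$, because $(DT)_{12}=-1$. In a product of at least two factors, the sign can be passed to a neighbor and absorbed there by an automorphism of $A$. Let $\alpha,\beta\in\mathrm{Aut}(A)$ be given by $\alpha:p\mapsto1-p,\ q\mapsto1-q$ and $\beta:p\leftrightarrow q$, so that $\alpha(c,d)=(-c,-d)$ and $\beta(c,d)=(c,-d)$. Let $D'=\mathrm{diag}(1,-1,-1)$. Then
\begin{equation}\label{eq:absorb}
TD=\alpha(T),\qquad D'T=\alpha(T),\qquad DT=\beta(T)D'.
\end{equation}
Indeed, negating columns $1,3$ of $T$, or rows $2,3$, replaces $c,d$ by $-c,-d$ and keeps the entry $1$; and both $DT$ and $\beta(T)D'$ have the rows $(0,-1,0)$, $(c,0,d)$, $(-d,0,-c)$. So $D$ is absorbed when it stands to the right of $T$, and $D'$ when it stands to the left. The $D$ in front of the first factor has no left neighbor; by the third identity it passes through $T$, becomes $D'$, and is absorbed by the second factor.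

\begin{lemma}\label{lem:signs}
For $n\ge2$ and $\varepsilon\in\{0,1\}^n$ there are automorphisms $\theta_1,\dots,\theta_n$ of $A$ with
\[
D^{\varepsilon_1}T\odot D^{\varepsilon_2}T\odot\cdots\odot D^{\varepsilon_n}T=(\theta_1\otimes\cdots\otimes\theta_n)(T^{\odot n}).
\]
\end{lemma}

\begin{proof}
Set $\varepsilon_{n+1}=0$. Using \eqref{eq:scalar}, move each $D^{\varepsilon_r}$ with $r\ge2$ into the factor to its left. The $r$th factor becomes $TD^{\varepsilon_{r+1}}=\alpha^{\varepsilon_{r+1}}(T)$ for $r\ge2$. Since diagonal scalar matrices commute with each other and are fixed by $\alpha,\beta$, the first factor becomes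
\[
D^{\varepsilon_1}TD^{\varepsilon_2}=\beta^{\varepsilon_1}(T)D'^{\varepsilon_1}D^{\varepsilon_2}=\beta^{\varepsilon_1}(TD^{\varepsilon_2})D'^{\varepsilon_1}=\beta^{\varepsilon_1}\alpha^{\varepsilon_2}(T)\,D'^{\varepsilon_1}.
\]
Move $D'^{\varepsilon_1}$ into the second factor, which exists because $n\ge2$; it becomes $D'^{\varepsilon_1}\alpha^{\varepsilon_3}(T)=\alpha^{\varepsilon_1+\varepsilon_3}(T)$. Take $\theta_1=\beta^{\varepsilon_1}\alpha^{\varepsilon_2}$, $\theta_2=\alpha^{\varepsilon_1+\varepsilon_3}$ and $\theta_r=\alpha^{\varepsilon_{r+1}}$ for $r\ge3$.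
\end{proof}

It remains to relate the product $\odot$ of the matrices $V(\gamma)$ to the product in $SO(3)$. The vector $\Omega$ does this too: it cancels the inner Pauli legs.

\begin{proposition}\label{prop:lower}
For $n\ge2$ let $\Gamma_n=\{\gamma(\varphi_1)\cdots\gamma(\varphi_n):\varphi_1,\dots,\varphi_n\in\mathbb R\}$. For all $Q\in\mathbb C\langle y_{ij}\rangle$ and all $\gamma\in\Gamma_n$,
\[
\|Q(V(\gamma))\|\le\|Q(T^{\odot n})\|.
\]
\end{proposition}

\begin{proof}
Let $\gamma=\gamma^1\cdots\gamma^n$ with $\gamma^r=\gamma(\varphi_r)$, and let $W=V(\gamma^1)\odot\cdots\odot V(\gamma^n)$, whose entries act on $(\mathbb C^2\otimes\mathbb C^2)^{\otimes n}$: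
\[
W_{ij}=(-1)^n\sum_{k_1,\dots,k_{n-1}}\gamma^1_{ik_1}\gamma^2_{k_1k_2}\cdots\gamma^n_{k_{n-1}j}\;\sigma_i\otimes(\sigma_{k_1}\otimes\sigma_{k_1})\otimes\cdots\otimes(\sigma_{k_{n-1}}\otimes\sigma_{k_{n-1}})\otimes\sigma_j .
\]
Let $J$ be the isometry $\xi\otimes\eta\mapsto\xi\otimes\Omega^{\otimes(n-1)}\otimes\eta$ on $\mathbb C^2\otimes\mathbb C^2$. By \eqref{eq:singlet} each inner pair contributes the factor $-1$, so $W_{ij}J=(-1)^n(-1)^{n-1}\gamma_{ij}\,J(\sigma_i\otimes\sigma_j)=JV_{ij}(\gamma)$. Hence $Q(W)J=JQ(V(\gamma))$ and $\|Q(V(\gamma))\|\le\|Q(W)\|$.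

By Lemma~\ref{lem:onefactor} the entries of $W$ preserve each summand $\mathcal H_{\varepsilon_1}\otimes\cdots\otimes\mathcal H_{\varepsilon_n}$, $\varepsilon\in\{0,1\}^n$, of the orthogonal decomposition of $(\mathbb C^2\otimes\mathbb C^2)^{\otimes n}$, and on this summand $W$ restricts to
\[
(\pi_{\varphi_1,\varepsilon_1}\otimes\cdots\otimes\pi_{\varphi_n,\varepsilon_n})\big(D^{\varepsilon_1}T\odot\cdots\odot D^{\varepsilon_n}T\big).
\]
By Lemma~\ref{lem:signs} this is the image of $T^{\odot n}$ under a unital $*$-representation of $A^{\otimes n}$. So each block of $Q(W)$ is the image of $Q(T^{\odot n})$ under a contraction, and $\|Q(W)\|$ is the largest of the norms of its blocks.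
\end{proof}

\section{Euler angles and the proof of the theorem}\label{sec:euler}

The following lemma is the counterpart of Proposition~\ref{prop:classical} for $SO(3)$.

\begin{lemma}\label{lem:euler}
$\Gamma_2=\{\gamma\in SO(3):\gamma_{12}=0\}$, and $\Gamma_n=SO(3)$ for all $n\ge3$.
\end{lemma}

\begin{proof}
Let $e_1,e_2,e_3$ be the standard basis of $\mathbb R^3$ and
\[
k(\varphi)=\begin{pmatrix}1&0&0\\0&\cos\varphi&-\sin\varphi\\0&\sin\varphi&\cos\varphi\end{pmatrix},\qquad\tau=\begin{pmatrix}0&1&0\\1&0&0\\0&0&-1\end{pmatrix}\in SO(3).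
\]
Then $\tau^2=1$, $\tau$ interchanges $e_1$ and $e_2$, and $\gamma(\varphi)=k(\varphi)\tau$. The group $K=\{k(\varphi)\}$ is the stabilizer of $e_1$ in $SO(3)$, and $K'=\tau K\tau$ is the stabilizer of $e_2$. (The coset $K\tau$ consists of the $\gamma$ with $\gamma e_2=e_1$, that is, $\gamma_{12}=1$.) The group $K$ is transitive on the unit circle in $\mathrm{span}(e_2,e_3)$, and $K'$ on the unit circle in $\mathrm{span}(e_1,e_3)$. We have $\Gamma_2=K\tau K\tau=KK'$ and $\Gamma_3=KK'K\tau$.

If $\gamma=kk'$ with $k\in K$, $k'\in K'$, then $\gamma_{12}=\langle e_1,kk'e_2\rangle=\langle k^{-1}e_1,e_2\rangle=\langle e_1,e_2\rangle=0$. Conversely, if $\gamma_{12}=0$, then $\gamma e_2$ is a unit vector in $\mathrm{span}(e_2,e_3)$, so $\gamma e_2=ke_2$ for some $k\in K$, and $k^{-1}\gamma\in K'$.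

Given $\gamma\in SO(3)$, choose $k\in K$ such that $k^{-1}$ rotates the $(e_2,e_3)$-component of $\gamma e_1$ onto the $e_3$-axis, so that $k^{-1}\gamma e_1\in\mathrm{span}(e_1,e_3)$. Then choose $k'\in K'$ with $k'e_1=k^{-1}\gamma e_1$. Now $k'^{-1}k^{-1}\gamma$ fixes $e_1$ and so lies in $K$. Thus $KK'K=SO(3)$, the decomposition into Euler angles, and $\Gamma_3=SO(3)\tau=SO(3)$. For $n>3$, $\Gamma_n\supseteq\Gamma_3\,\gamma(0)^{n-3}=SO(3)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a) Let $n\ge3$, let $M$ be a magic unitary over $B\neq0$ (for $B=0$ there is nothing to prove), and let $Q=Q_P$. Proposition~\ref{prop:upper}, Lemma~\ref{lem:euler}, Proposition~\ref{prop:lower} and \eqref{eq:T} give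
\begin{equation}\label{eq:chain}
\|P(M)\|=\|Q(a(M))\|\le\sup_{\gamma\in SO(3)}\|Q(V(\gamma))\|=\sup_{\gamma\in\Gamma_n}\|Q(V(\gamma))\|\le\|Q(T^{\odot n})\|=\|P(R^{\odot n})\|.
\end{equation}
For $M=R^{\odot(n+1)}$ this shows that $P(R^{\odot n})=0$ implies $P(R^{\odot(n+1)})=0$. For $M=u$ it shows that the canonical surjection $C(S_4^+)\to C^*(R^{\odot n})$, which is contractive, is isometric on the elements $P(u)$. These form a dense $*$-subalgebra because the $u_{gh}$ are self-adjoint. So the surjection is isometric, hence an isomorphism.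

(b) The only nonzero entry in the first row of $T$ is $T_{12}=1$, so $a_{12}(R^{\odot2})=\sum_kT_{1k}\otimes T_{k2}=1\otimes T_{22}=0$, and $S(R^{\odot2})=1$ by \eqref{eq:linear}. If $S(M)=1$, then $a_{12}(M)=0$, so $b_{12}=0$ in Proposition~\ref{prop:upper} and $Y\subset\{\gamma\in SO(3):\gamma_{12}=0\}=\Gamma_2$. Propositions~\ref{prop:upper} and~\ref{prop:lower} give $\|P(M)\|\le\|P(R^{\odot2})\|$. Consequently $P(R^{\odot2})\mapsto P(M)$ is a well-defined contractive unital $*$-homomorphism on a dense $*$-subalgebra of $C^*(R^{\odot2})$, and it extends by continuity.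

(c) We saw $S(R)=2$ in Section~\ref{sec:classical}, and the entries of $R$ include $p$ and $q$, so $C^*(R)=A$. Let $M$ be magic with $S(M)=2$. The first two rows sum to $2$, so $M_{12}+M_{14}+M_{22}+M_{24}=2-S(M)=0$; columns $1$ and $3$ sum to $2$, so $M_{31}+M_{33}+M_{41}+M_{43}=0$. A sum of projections vanishes only if each of them does, so $M$ has zeros wherever $R$ has. Put $p'=M_{11}$ and $q'=M_{32}$. The row and column sums force $M_{13}=M_{21}=1-p'$, $M_{23}=p'$, $M_{34}=M_{42}=1-q'$ and $M_{44}=q'$. The unital $*$-homomorphism $A\to C^*(M)$ with $p\mapsto p'$, $q\mapsto q'$ therefore maps $R$ to $M$.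

(d) By \eqref{eq:linear} and \eqref{eq:T}, $P_1(R^{\odot n})=(T^{\odot n})_{11}$ and $P_2(R^{\odot n})=(T^{\odot n})_{12}$. Thus $P_1(R)=T_{11}=0$ and $P_1(R^{\odot2})=1\otimes T_{21}=1\otimes c$. By (b), $P_2(R^{\odot2})=0$. The only nonzero entry in the second column of $T$ is $T_{12}=1$, so $P_2(R^{\odot3})=\sum_{k,l}T_{1k}\otimes T_{kl}\otimes T_{l2}=1\otimes T_{21}\otimes1=1\otimes c\otimes1$. Finally $c=p+q-1\ne0$, since the character $p,q\mapsto1$ sends $c$ to $1$.
\end{proof}

\begin{remark}
The hypothesis $n\ge3$ in (a) is used only through $\Gamma_n=SO(3)$. For $n=2$ the products fill the proper subset $\gamma_{12}=0$, and $P_2$ is this equation written in the variables $x_{gh}$. The relations of $R$ and of $R^{\odot2}$ are not nested: $P_1$ vanishes on $R$ and not on $R^{\odot2}$, while $P_2$ vanishes on $R^{\odot2}$ and $P_2(R)=S(R)-1=1$.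
\end{remark}

\begin{remark}
For $M=u$ the two ends of \eqref{eq:chain} are equal by (a), so $\|P(u)\|=\sup_{\gamma\in SO(3)}\|Q_P(V(\gamma))\|$ for all $P$. Hence sending $u_{gh}$ to the self-adjoint function $\gamma\mapsto\frac14\big(1+\sum_{i,j}\chi_i(g)\chi_j(h)\gamma_{ij}w_{ij}\big)$ defines an isometric $*$-homomorphism of $C(S_4^+)$ into $C(SO(3),M_4(\mathbb C))$. This resolves the expectation voiced in Section~\ref{sec:intro}: however many angles the representations of $A^{\otimes n}$ carry, the norm of a polynomial in the entries of any $4\times4$ magic unitary is already bounded by a three-parameter family of $4\times4$ complex matrices.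
\end{remark}

\begin{thebibliography}{9}
\bibitem{FW} Nicolas Faro{\ss} and Moritz Weber, \emph{A Concrete Model for the Quantum Permutation Group on 4 Points}, arXiv:2304.09124 (2023).
\end{thebibliography}
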